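\title{An amenable trace that is not quasidiagonal}

\begin{abstract}
We construct a unital separable C$^*$-subalgebra of the hyperfinite II$_1$ factor $R$ on which the trace of $R$ is amenable but not quasidiagonal. The example can be taken simple, with a unique tracial state, and weakly dense in $R$. As a consequence, a tracial state on a von Neumann algebra is quasidiagonal if and only if it vanishes on the summand of type II$_1$, and a von Neumann algebra is a quasidiagonal C$^*$-algebra if and only if it is finite of type I; in particular $R$ is not quasidiagonal. The proof uses the Kazhdan projection of $SL_3(\mathbb Z)$ to place an infinite chain of divisibility relations between projections inside one minimal tensor product, where a count of ranks applies to all of them at once.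
\end{abstract}

\section{Introduction}

Let $A$ be a unital C$^*$-algebra and let $\mathrm T(A)$ be its set of tracial states, that is, of states $\tau$ with $\tau(ab)=\tau(ba)$. The matrix algebra $M_k=M_k(\mathbb C)$ has a unique tracial state $\mathrm{tr}_k$, and we write $\|x\|_2=\mathrm{tr}_k(x^*x)^{1/2}$. A linear map $\varphi$ between C$^*$-algebras is \emph{completely positive} if $\varphi\otimes\mathrm{id}_{M_r}$ is positive for all $r$; we abbreviate ``unital completely positive'' to u.c.p.\ and ``contractive completely positive'' to c.c.p. On a unital algebra a completely positive map satisfies $\|\varphi\|=\|\varphi(1)\|$, so u.c.p.\ maps are c.c.p.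

Let $A$ be separable. A trace $\tau\in\mathrm T(A)$ is \emph{amenable} if there are u.c.p.\ maps $\varphi_n\colon A\to M_{k(n)}$ with $\mathrm{tr}_{k(n)}(\varphi_n(a))\to\tau(a)$ for all $a\in A$ and
\[
\|\varphi_n(ab)-\varphi_n(a)\varphi_n(b)\|_2\to0\qquad(a,b\in A).
\]
It is \emph{quasidiagonal} if the maps can be chosen so that this convergence holds in operator norm. We call maps $\varphi_n$ with $\|\varphi_n(ab)-\varphi_n(a)\varphi_n(b)\|\to0$ for all $a,b$ \emph{asymptotically multiplicative}; the term always refers to the operator norm. For non-separable $A$ the definitions use nets in place of sequences. (For separable $A$ nets give nothing new: one extracts a sequence that works on a countable dense set, and contractivity extends the limits to all of $A$.) The sets of amenable and quasidiagonal traces are denoted $\mathrm{AT}(A)$ and $\mathrm{AT}(A)_{QD}$.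

Both notions say that $\tau$ is approximated by traces of almost-representations on finite-dimensional spaces; they differ in the norm that measures ``almost''. Since $\|x\|_2\le\|x\|$, every quasidiagonal trace is amenable. The converse is asked in Brown's paper \cite{Brown}: \emph{does $\mathrm{AT}(A)\subseteq\mathrm{AT}(A)_{QD}$ hold for every unital separable C$^*$-algebra $A$?} The answer is no, and a counterexample lies inside the hyperfinite II$_1$ factor $R$, whose trace we denote by $\tau_R$.

\begin{theorem}\label{thm:main}
There is a unital separable C$^*$-subalgebra $A\subset R$ such that the faithful trace $\tau_R|_A$ is amenable but not quasidiagonal.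
\end{theorem}

\begin{theorem}\label{thm:simple}
There is a unital, separable, simple C$^*$-algebra $B$, weakly dense in $R$, with a unique tracial state $\tau_R|_B$, such that $\mathrm{AT}(B)=\mathrm T(B)=\{\tau_R|_B\}$ and $\mathrm{AT}(B)_{QD}=\emptyset$. Moreover, if $\varphi_n\colon B\to M_{k(n)}$ are asymptotically multiplicative c.c.p.\ maps, then $\varphi_n(b)\to0$ for all $b\in B$.
\end{theorem}

\begin{theorem}\label{thm:vN}
Let $M$ be a von Neumann algebra and let $z$ be its largest central projection with $zM$ of type II$_1$.
\begin{enumerate}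
\item[(a)] A trace $\tau\in\mathrm T(M)$ is quasidiagonal if and only if $\tau(z)=0$.
\item[(b)] $M$ is a quasidiagonal C$^*$-algebra if and only if $M$ is finite of type I. In particular $R$ is not quasidiagonal.
\end{enumerate}
\end{theorem}

The obstruction is an integer. An asymptotically multiplicative sequence sends a projection to matrices close to projections, and the ranks of these respect equivalence of projections. If $f_1,f_2,\dots$ are projections such that $f_m$ is a sum of $N$ orthogonal copies of $f_{m+1}$, and if one map $\varphi_n$ respected \emph{all} these relations, the rank of $\varphi_n(f_1)$ would be divisible by every power of $N$, hence zero. Section~\ref{sec:ranks} shows how infinitely many relations become finitely many in a tensor product $A\otimes\prod_mM_{d_m}$, Section~\ref{sec:T} explains why property (T) produces the required projection there, and Section~\ref{sec:A} builds $A$. Theorems~\ref{thm:simple} and~\ref{thm:vN} follow in Sections~\ref{sec:B} and~\ref{sec:vN}, and Section~\ref{sec:exact} shows that $A$ and $B$ are not exact.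

\section{The two norms in the first examples}\label{sec:first}

Genuine finite-dimensional representations give quasidiagonal traces.

\begin{lemma}\label{lem:fd}
Let $A$ be unital and let $\tau\in\mathrm T(A)$ be a weak-$*$ limit of convex combinations of traces $\mathrm{tr}_n\circ\pi$ with $\pi\colon A\to M_n$ a unital $*$-homomorphism. Then $\tau$ is quasidiagonal.
\end{lemma}

\begin{proof}
We may take the coefficients rational. Given $\sum_it_i\,\mathrm{tr}_{n_i}\circ\pi_i$ with $t_i>0$ rational and $\sum_it_i=1$, choose $k$ such that all $\mu_i=kt_i/n_i$ are integers, and let $\pi$ be the direct sum of $\mu_i$ copies of each $\pi_i$. Then $\pi$ has dimension $\sum_i\mu_in_i=k$ and $\mathrm{tr}_k\circ\pi=\sum_i(\mu_in_i/k)\,\mathrm{tr}_{n_i}\circ\pi_i$ is the given combination. So $\tau$ is witnessed by exactly multiplicative maps.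
\end{proof}

For instance, every state of $C(X)$ is a limit of convex combinations of point evaluations, so all traces on commutative algebras are quasidiagonal.

Recall that $R$ is the von Neumann algebra generated by $M_2\subset M_4\subset M_8\subset\cdots$, with inclusions $x\mapsto x\otimes1$, in the GNS representation of the trace. The trace $\tau_R$ is faithful and normal, and $\bigcup_nM_{2^n}$ is dense for $\|x\|_2=\tau_R(x^*x)^{1/2}$. We use comparison of projections in a II$_1$ factor: a projection $q$ has subprojections of every trace in $[0,\tau_R(q)]$, and two projections $q,q'$ of equal trace are \emph{equivalent}, meaning $q=w^*w$ and $q'=ww^*$ for some $w$. Let $\mathcal E_n\colon R\to M_{2^n}$ be the trace-preserving conditional expectation. It is u.c.p., it is an $M_{2^n}$-bimodule map, $\mathrm{tr}_{2^n}\circ\mathcal E_n=\tau_R$, and it is the $\|\cdot\|_2$-orthogonal projection onto $M_{2^n}$, so $\|\mathcal E_n(x)-x\|_2\to0$.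

\begin{proposition}\label{prop:amenable}
For every C$^*$-subalgebra $C\subset R$ containing $1_R$, the trace $\tau_R|_C$ is amenable.
\end{proposition}

\begin{proof}
For $a,b\in R$, insert $ab$ and $\mathcal E_n(a)b$ and use $\|xy\|_2\le\|x\|_2\|y\|$ and $\|xy\|_2\le\|x\|\,\|y\|_2$:
\[
\|\mathcal E_n(ab)-\mathcal E_n(a)\mathcal E_n(b)\|_2\le\|\mathcal E_n(ab)-ab\|_2+\|a-\mathcal E_n(a)\|_2\|b\|+\|a\|\,\|b-\mathcal E_n(b)\|_2\to0 .
\]
The restrictions $\mathcal E_n|_C$ witness amenability.
\end{proof}

On the norm closure of $\bigcup_nM_{2^n}$ the same maps witness quasidiagonality, since $\mathcal E_n$ is the identity on $M_{2^j}$ for $n\ge j$. On $R$ they do not.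

\begin{example}\label{ex:En}
Let $q_n=E_{22}^{\otimes(n-1)}\otimes E_{11}\in M_2^{\otimes n}=M_{2^n}$. These are orthogonal projections with $\tau_R(q_n)=2^{-n}$, so $\sum_nq_n=1$. Let $u_n=\operatorname{diag}(1,-1)$ in the $(n+1)$-st tensor factor and $a=\sum_nq_nu_n$. Then $a^2=1$, while $q_n\mathcal E_n(a)=\mathcal E_n(q_nu_n)=\tau_R(u_n)q_n=0$. Hence $q_n(\mathcal E_n(a^2)-\mathcal E_n(a)^2)=q_n$ has norm $1$ for every $n$.
\end{example}

Here the error lives on a projection of small trace, and this is always so: if $x\in M_k$ and $\|x\|_2\le\varepsilon$, the spectral projection $q=\chi_{[0,\varepsilon]}(x^*x)$ has $\mathrm{tr}_k(1-q)\le\varepsilon$ and $\|xq\|\le\sqrt\varepsilon$. One might therefore guess that the answer is yes: cut away a small corner, or change the maps on it. But compression by $q$ keeps multiplicativity only if $q$ almost commutes in norm with the matrices involved, and nothing guarantees this. To prove a negative answer we need an invariant that sees corners of small trace. Rank is one: a rank-one projection in $M_k$ has $\|\cdot\|_2$-norm $k^{-1/2}$ but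 operator norm $1$.

\section{Counting ranks}\label{sec:ranks}

\begin{lemma}\label{lem:rank}
\begin{enumerate}
\item[(a)] Let $0\le h\le1$ in a unital C$^*$-algebra with $\|h^2-h\|\le\eta<1/4$. Then $q=\chi_{(1/2,1]}(h)$ is a projection in the algebra and $\|q-h\|\le2\eta$.
\item[(b)] Let $x$ be a rectangular complex matrix and $q,q'$ projections with $\|x^*x-q\|<1/2$ and $\|xx^*-q'\|<1/2$. Then $\operatorname{rank}q=\operatorname{rank}q'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On the spectrum of $h$ we have $t(1-t)\le\eta$. So $t\ne1/2$, the function $\chi_{(1/2,1]}$ is continuous there, and $|t-\chi_{(1/2,1]}(t)|=\min(t,1-t)\le2\eta$ because $\max(t,1-t)\ge1/2$.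

(b) By Weyl's inequality, the eigenvalues of two Hermitian matrices $y,y'$, listed in decreasing order, differ by at most $\|y-y'\|$. So $x^*x$ has exactly $\operatorname{rank}q$ eigenvalues above $1/2$, and $xx^*$ has exactly $\operatorname{rank}q'$. The nonzero eigenvalues of $x^*x$ and $xx^*$ agree with multiplicity.
\end{proof}

Fix $N\ge2$. Suppose $f,f'$ are projections in $A$ and $w_1,\dots,w_N\in A$ satisfy $\sum_iw_i^*w_i=f$ and $w_iw_{i'}^*=\delta_{ii'}f'$: that is, $f$ is a sum of $N$ orthogonal copies of $f'$. For asymptotically multiplicative c.c.p.\ maps $\varphi_n$, let $r_n(f)$ be the number of eigenvalues of $\varphi_n(f)$ above $1/2$. Lemma~\ref{lem:rank}, applied to the column with entries $\varphi_n(w_i)$, gives $r_n(f)=Nr_n(f')$ for large $n$. If $f'=f$ this forces $r_n(f)=0$. That case cannot occur in $R$ with $f\neq0$, since it also gives $\tau_R(f)=N\tau_R(f)$. A chain $f_1,f_2,\dots$ with $\tau_R(f_m)=N\tau_R(f_{m+1})$ can occur, but then ``large $n$'' depends on $m$.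

\begin{example}\label{ex:UHF}
Let $N=2$ and $f_m=E_{11}^{\otimes m}\in M_{2^m}$, and take $\varphi_n=\mathcal E_n$ on the norm closure of $\bigcup_jM_{2^j}$. For $m\le n$ we have $r_n(f_m)=2^{n-m}$. For $m>n$ we have $\mathcal E_n(f_m)=2^{n-m}f_n$, so $r_n(f_m)=0$. The relation $r_n(f_m)=2r_n(f_{m+1})$ fails at $m=n$, a place that moves to infinity with $n$.
\end{example}

To prevent this escape we want the whole chain to be a single relation in a larger algebra on which the maps are still asymptotically multiplicative. The minimal tensor product provides such algebras. For C$^*$-algebras $A\subset B(H)$ and $D\subset B(K)$, $A\otimes D$ is the norm closure of the algebraic tensor product in $B(H\otimes K)$; it does not depend on the faithful representations. We use two facts.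
\begin{enumerate}
\item[(T1)] C.c.p.\ maps $\varphi\colon A\to A'$ and $\psi\colon D\to D'$ induce a c.c.p.\ map $\varphi\otimes\psi\colon A\otimes D\to A'\otimes D'$, which is a $*$-homomorphism if $\varphi$ and $\psi$ are.
\item[(T2)] If $D=\prod_mM_{d_m}$ is the algebra of bounded sequences, then representing $D$ on $\bigoplus_m\mathbb C^{d_m}$ identifies $x\in A\otimes D$ with a sequence $(x_m)_m$, $x_m\in A\otimes M_{d_m}$, and $\|x\|=\sup_m\|x_m\|$.
\end{enumerate}
Not every bounded sequence $(x_m)_m$ comes from $A\otimes D$, and membership in $A\otimes D$ is the whole difficulty.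

Let $d_1\le d_2\le\cdots$ be positive integers. The $m$-th relation links a projection in $A\otimes M_{d_m}$ to one in $A\otimes M_{d_{m+1}}$, so we need two coefficient algebras,
\[
D_0=\prod_{m\ge1}M_{d_m},\qquad D=\prod_{m\ge1}M_{d_{m+1}},
\]
and two $*$-homomorphisms $\iota,\sigma\colon D_0\to D$: $\iota(x)_m=x_m$, with $M_{d_m}\subset M_{d_{m+1}}$ as the upper left corner, and the shift $\sigma(x)_m=x_{m+1}$.

\begin{proposition}\label{prop:key}
Let $A$ be a unital C$^*$-algebra, $N\ge2$, $p\in A\otimes D_0$ a projection, and $V_1,\dots,V_N\in A\otimes D$ with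
\begin{equation}\label{eq:rel}
\sum_{i=1}^NV_i^*V_i=(\mathrm{id}\otimes\iota)(p),\qquad V_iV_{i'}^*=\delta_{ii'}\,(\mathrm{id}\otimes\sigma)(p).
\end{equation}
If $\varphi_n\colon A\to M_{k(n)}$ are asymptotically multiplicative c.c.p.\ maps, then $\|(\varphi_n\otimes\mathrm{id}_{D_0})(p)\|\to0$.
\end{proposition}

\begin{proof}
By (T1), $\Phi^0_n=\varphi_n\otimes\mathrm{id}_{D_0}$ and $\Phi_n=\varphi_n\otimes\mathrm{id}_D$ are c.c.p. They are asymptotically multiplicative. Indeed, for finite sums $x=\sum_sa_s\otimes c_s$ and $x'=\sum_ta'_t\otimes c'_t$,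
\[
\Phi_n(xx')-\Phi_n(x)\Phi_n(x')=\sum_{s,t}\bigl(\varphi_n(a_sa'_t)-\varphi_n(a_s)\varphi_n(a'_t)\bigr)\otimes c_sc'_t\to0,
\]
and since such sums are dense and $\|\Phi_n\|\le1$, the limit holds for all $x,x'\in A\otimes D$; the same argument applies to $\Phi_n^0$. Also $\Phi_n\circ(\mathrm{id}\otimes\iota)=(\mathrm{id}\otimes\iota)\circ\Phi^0_n$ and $\Phi_n\circ(\mathrm{id}\otimes\sigma)=(\mathrm{id}\otimes\sigma)\circ\Phi^0_n$, as both sides are continuous and agree on elementary tensors.

Let $h_n=\Phi_n^0(p)$. Then $0\le h_n\le1$ and $\|h_n^2-h_n\|\to0$, so Lemma~\ref{lem:rank}(a) gives, for large $n$, projections $q_n\in M_{k(n)}\otimes D_0$ with $\|q_n-h_n\|\to0$. The coordinate $q_{n,m}$ is a projection in the matrix algebra $M_{k(n)}\otimes M_{d_m}$; put $r_{n,m}=\operatorname{rank}q_{n,m}$, a nonnegative integer.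

Let $v_n$ be the column with entries $\Phi_n(V_1),\dots,\Phi_n(V_N)$. Up to errors tending to $0$ in norm, $v_n^*v_n=\sum_i\Phi_n(V_i^*)\Phi_n(V_i)$ equals $\Phi_n(\sum_iV_i^*V_i)=(\mathrm{id}\otimes\iota)(h_n)$, and the $(i,i')$ entry of $v_nv_n^*$ equals $\Phi_n(V_iV_{i'}^*)=\delta_{ii'}(\mathrm{id}\otimes\sigma)(h_n)$. So there is $n_0$ such that for $n\ge n_0$
\[
\|v_n^*v_n-(\mathrm{id}\otimes\iota)(q_n)\|<\tfrac12,\qquad\|v_nv_n^*-1_N\otimes(\mathrm{id}\otimes\sigma)(q_n)\|<\tfrac12 .
\]
By (T2) these norms are suprema over the coordinates, so $n_0$ does not depend on $m$. The $m$-th coordinate $x$ of $v_n$ is a finite rectangular matrix with $\|x^*x-q_{n,m}\|<1/2$ and $\|xx^*-1_N\otimes q_{n,m+1}\|<1/2$, and the corner embedding preserves the rank of $q_{n,m}$. Lemma~\ref{lem:rank}(b) gives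
\[
r_{n,m}=N\,r_{n,m+1}\qquad\text{for all }m\ge1,\ n\ge n_0 .
\]
Thus $r_{n,m}=N^jr_{n,m+j}$ is divisible by $N^j$ for every $j$, and so $r_{n,m}=0$. Hence $q_n=0$ for $n\ge n_0$, and $\|h_n\|\to0$.
\end{proof}

\begin{remark}\label{rem:bounded}
If $A$ has a faithful tracial state $\tau$ and $d_m\le d$ for all $m$, then \eqref{eq:rel} forces $p=0$. Let $\mathrm{Tr}$ be the unnormalized trace on $M_d$. The relations give $(\tau\otimes\mathrm{Tr})(p_m)=N(\tau\otimes\mathrm{Tr})(p_{m+1})$, so these numbers tend to $0$, and if $p\ne0$ then all $p_m$ have norm $1$. The set $\{p_m\}\subset A\otimes M_d$ is totally bounded: for an algebraic tensor the coordinates form a bounded subset of a finite-dimensional space, and $p$ is a uniform limit of such. A cluster point is a projection of norm $1$ and trace $0$, which is impossible. So the naive choice $p=(f_m)_m$ with coefficients in $\ell^\infty$ is not available, and the sizes $d_m$ must be unbounded.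
\end{remark}

\section{Kazhdan projections and representations of $SL_3(\mathbb Z)$}\label{sec:T}

We need a projection $p\in A\otimes D_0$ whose coordinates live on different pieces of $R$. Group representations produce such projections, as a model with two levels shows.

\begin{example}\label{ex:two}
Let $\Gamma=\{1,g\}$, let $\pi_1$ be the trivial and $\pi_2$ the sign character, and let $e=(1+g)/2$ be the averaging projection. In $M_{N+1}$ put $z_1=E_{11}+\dots+E_{NN}$, $z_2=E_{N+1,N+1}$, $\rho(g)=z_1-z_2$ and $T_i=E_{N+1,i}$. So $\rho$ is $\pi_j$ on the range of $z_j$. In $M_{N+1}\otimes\mathbb C^2=M_{N+1}\oplus M_{N+1}$ consider the representation $g\mapsto\rho(g)\otimes(\pi_1(g),\pi_2(g))=(\rho(g),-\rho(g))$. The image of $e$ is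
\[
p=\bigl(\tfrac12(1+\rho(g)),\tfrac12(1-\rho(g))\bigr)=(z_1,z_2).
\]
The coordinate $p_m$ selects the part of $\rho$ of type $\pi_m$, because $\pi_j\otimes\pi_m$ has invariant vectors only for $j=m$. With $V_i=p_2T_ip_1=E_{N+1,i}$ we get $\sum_iV_i^*V_i=p_1$ and $V_iV_{i'}^*=\delta_{ii'}p_2$.
\end{example}

For infinitely many levels we need infinitely many inequivalent irreducible representations, of unbounded dimension by Remark~\ref{rem:bounded}. The group is then infinite, and the average over it must be replaced by an element of the full group C$^*$-algebra $C^*(\Gamma)$, the algebra with the property that every homomorphism of $\Gamma$ into the unitary group of a unital C$^*$-algebra extends to a $*$-homomorphism on $C^*(\Gamma)$. A group $\Gamma$ with finite symmetric generating set $S$ has \emph{Kazhdan's property (T)} if there is $\kappa>0$ such that $\max_{s\in S}\|\pi(s)\xi-\xi\|\ge\kappa\|\xi\|$ for all vectors $\xi$ in every unitary representation $\pi$ without nonzero invariant vectors. We use the standard fact that $SL_3(\mathbb Z)$, which is generated by elementary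 matrices, has property (T).

\begin{lemma}\label{lem:kazhdan}
If $\Gamma$ has property (T), there is a projection $e_\Gamma\in C^*(\Gamma)$ such that $\pi(e_\Gamma)$ is the projection onto the $\Gamma$-invariant vectors for every unitary representation $\pi$.
\end{lemma}

\begin{proof}
Let $h=|S|^{-1}\sum_{s\in S}s$, a self-adjoint contraction, and $\gamma=\kappa^2/(2|S|)$. For a representation $\pi$ on $H$, $\pi(h)$ is the identity on the space $H^\Gamma$ of invariant vectors. The complement $(H^\Gamma)^\perp$ is a subrepresentation without nonzero invariant vectors, and for $\xi$ in it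
\[
\langle(1-\pi(h))\xi,\xi\rangle=\frac1{2|S|}\sum_{s\in S}\|\pi(s)\xi-\xi\|^2\ge\gamma\|\xi\|^2 .
\]
Taking $\pi$ faithful on $C^*(\Gamma)$, we see that $a=(1+h)/2$ has spectrum in $[0,1-\gamma/2]\cup\{1\}$. So $a^k$ converges in norm to the projection $e_\Gamma=\chi_{\{1\}}(a)$. For any $\pi$, $\pi(a)^k$ is the identity on $H^\Gamma$ and has norm at most $(1-\gamma/2)^k$ on $(H^\Gamma)^\perp$.
\end{proof}

The estimate $\|a^k-e_\Gamma\|\le(1-\gamma/2)^k$ holds in all representations simultaneously. This is the source of the uniformity in $m$ that Proposition~\ref{prop:key} requires.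

From now on $\Gamma=SL_3(\mathbb Z)$. Let $\delta_\alpha$ be the standard basis vectors of $\mathbb C^d$ and $E_{\alpha\beta}$ the standard matrix units.

\begin{lemma}\label{lem:reps}
There are representations $\pi_m\colon\Gamma\to O(d_m)$ by real orthogonal matrices, $m\ge1$, with $d_1=6$ and $d_m<d_{m+1}<4d_m$, such that $\pi_j\otimes\pi_m$ has no nonzero invariant vector in $\mathbb C^{d_j}\otimes\mathbb C^{d_m}$ for $j\ne m$, and the invariant vectors of $\pi_m\otimes\pi_m$ are the multiples of $\xi_m=d_m^{-1/2}\sum_\alpha\delta_\alpha\otimes\delta_\alpha$.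
\end{lemma}

\begin{proof}
Let $\ell_1<\ell_2<\cdots$ be the primes and fix $\ell=\ell_m$. Reduction $\Gamma\to SL_3(\mathbb F_\ell)$ is onto, because $SL_3(\mathbb F_\ell)$ is generated by elementary matrices and these lift. Let $\mathbb P$ be the projective plane over $\mathbb F_\ell$, with $\ell^2+\ell+1$ points. The action on $\mathbb P$ is 2-transitive: given two pairs of distinct lines in $\mathbb F_\ell^3$, extend spanning vectors to bases, map one basis to the other, and rescale the third vector to make the determinant $1$. A matrix indexed by $\mathbb P\times\mathbb P$ commutes with the permutation representation if and only if it is constant on orbits of pairs. There are two orbits, so the commutant has dimension $2$. The constants and the sum-zero vectors are complementary invariant subspaces; if the latter were reducible over $\mathbb C$, the commutant would contain three nonzero orthogonal projections. So the sum-zero vectors carry an irreducible representation $\pi_m$ of dimension $d_m=\ell_m^2+\ell_m$, with real orthogonal matrices in a real orthonormal basis. Bertrand's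 postulate gives $\ell_{m+1}<2\ell_m$, hence $d_{m+1}<4\ell_m^2+2\ell_m<4d_m$.

Identify $\mathbb C^{d_j}\otimes\mathbb C^{d_m}$ with $d_j\times d_m$ matrices by $\delta_\alpha\otimes\delta_\beta\mapsto E_{\alpha\beta}$. Then $\pi_j(g)\otimes\pi_m(g)$ acts by $X\mapsto\pi_j(g)X\pi_m(g)^{\mathrm t}=\pi_j(g)X\pi_m(g)^{-1}$, where we use that $\pi_m(g)$ is real orthogonal. Invariant vectors are thus intertwiners. By Schur's lemma they vanish for $j\ne m$, as the dimensions differ, and are scalar matrices for $j=m$.
\end{proof}

\section{The algebra $A$}\label{sec:A}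

We copy Example~\ref{ex:two} inside $R$, with the algebras $D_0,D$ and maps $\iota,\sigma$ of Section~\ref{sec:ranks} built from the $d_m$ of Lemma~\ref{lem:reps}. Level $m$ is a copy of $M_{d_m}$ whose minimal projection $f_m$ has trace proportional to $N^{-m}$, so it occupies trace proportional to $d_mN^{-m}$. All levels must fit into total trace $1$. Since $d_m\le6\cdot4^{m-1}$, this works for $N=5$, which we fix. Put $c=(\sum_{m\ge1}d_mN^{-m})^{-1}$.

\subsection*{Generators}
By comparison, choose successively orthogonal projections $z_m\in R$ with $\tau_R(z_m)=c\,d_mN^{-m}$. Their sum has trace $1$, so $\sum_mz_m=1$ strongly. Split $z_m$ into $d_m$ orthogonal projections of equal trace and connect them by partial isometries; this gives matrix units $(e^m_{\alpha\beta})_{1\le\alpha,\beta\le d_m}$ with $\sum_\alpha e^m_{\alpha\alpha}=z_m$. Put $f_m=e^m_{11}$, so $\tau_R(f_m)=cN^{-m}$. Split $f_m$ into $N$ orthogonal projections of trace $cN^{-m-1}$, and let $w_{i,m}\in f_{m+1}Rf_m$ be a partial isometry from the $i$-th of them onto $f_{m+1}$. Then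
\begin{equation}\label{eq:w}
\sum_{i=1}^Nw_{i,m}^*w_{i,m}=f_m,\qquad w_{i,m}w_{i',m}^*=\delta_{ii'}f_{m+1}.
\end{equation}
Define, for $g\in\Gamma$ and $1\le i\le N$,
\[
\rho(g)=\sum_{m}\sum_{\alpha,\beta\le d_m}\pi_m(g)_{\alpha\beta}\,e^m_{\alpha\beta},\qquad T_i=\sum_mt_{i,m},\qquad t_{i,m}=\sum_{\alpha\le d_m}e^{m+1}_{\alpha1}w_{i,m}e^m_{1\alpha}.
\]
The $m$-th summand of $\rho(g)$ is a unitary in $z_mRz_m$, multiplicative in $g$, so the sum converges strongly and $\rho$ is a unitary representation of $\Gamma$ in $R$. The element $t_{i,m}\in z_{m+1}Rz_m$ makes sense because $d_m\le d_{m+1}$, and it is a partial isometry, since $t_{i,m}^*t_{i,m}=\sum_\alpha e^m_{\alpha1}w_{i,m}^*w_{i,m}e^m_{1\alpha}$ is a projection. For different $m$ the initial spaces are orthogonal and so are the final spaces; hence $T_i$ is a strongly convergent sum and a contraction in $R$. Let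
\[
A=C^*(\rho(\Gamma),T_1,\dots,T_N)\subset R,
\]
a separable C$^*$-algebra containing $1_R=\rho(1)$.

\subsection*{The projection $p$}
Let $\pi(g)=(\pi_m(g))_m\in D_0$. The homomorphism $g\mapsto\rho(g)\otimes\pi(g)$ into the unitary group of $A\otimes D_0$ extends to a $*$-homomorphism $\theta\colon C^*(\Gamma)\to A\otimes D_0$. Put $p=\theta(e_\Gamma)$. This is the only use of property (T): it guarantees that $p$ lies in $A\otimes D_0$.

\begin{lemma}\label{lem:p}
For every $m$,
\begin{equation}\label{eq:p}
p_m=\frac1{d_m}\sum_{\alpha,\beta\le d_m}e^m_{\alpha\beta}\otimes E_{\alpha\beta}.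
\end{equation}
In particular $e^m_{\alpha\beta}\in A$ for all $m,\alpha,\beta$.
\end{lemma}

\begin{proof}
Let $R\subset B(H)$ act as a von Neumann algebra. By Lemma~\ref{lem:kazhdan}, $p_m$ is the projection onto the invariant vectors of $\rho\otimes\pi_m$ on $H\otimes\mathbb C^{d_m}$. We have $H=\bigoplus_jz_jH$, and $\delta_\alpha\otimes\eta\mapsto e^j_{\alpha1}\eta$ is a unitary from $\mathbb C^{d_j}\otimes f_jH$ onto $z_jH$ under which $e^j_{\alpha\beta}$ becomes $E_{\alpha\beta}\otimes1$ and $\rho(g)$ becomes $\pi_j(g)\otimes1$. So $\rho\otimes\pi_m$ is the direct sum over $j$ of the representations $\pi_j\otimes\pi_m$ with multiplicity space $f_jH$. By Lemma~\ref{lem:reps} the invariant vectors are $\xi_m\otimes f_mH$ in the summand $j=m$. The projection onto $\mathbb C\xi_m$ is $d_m^{-1}\sum_{\alpha,\beta}E_{\alpha\beta}\otimes E_{\alpha\beta}$, which gives \eqref{eq:p}. The entries of $p_m\in A\otimes M_{d_m}$ lie in $A$.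
\end{proof}

The projection $p_m$ is a disguised $f_m$. Put $y_m=d_m^{-1/2}\sum_{\alpha\le d_m}e^m_{\alpha1}\otimes E_{\alpha1}$. Multiplying matrix units gives
\begin{equation}\label{eq:y}
y_my_m^*=\frac1{d_m}\sum_{\alpha,\beta}e^m_{\alpha\beta}\otimes E_{\alpha\beta}=p_m,\qquad y_m^*y_m=\frac1{d_m}\sum_\alpha e^m_{1\alpha}e^m_{\alpha1}\otimes E_{11}=f_m\otimes E_{11}.
\end{equation}
So the elements $y_{m+1}(w_{i,m}\otimes E_{11})y_m^*$ transport \eqref{eq:w} to the projections $p_m$. What must be shown is that, as a sequence in $m$, they form an element of $A\otimes D$. The generators $T_i$ are designed for this.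

\subsection*{The elements $V_i$}
Let $\lambda=(\sqrt{d_{m+1}/d_m}\,1)_m$, which lies in $D$ because $d_{m+1}<4d_m$. Define
\[
V_i=(\mathrm{id}\otimes\sigma)(p)\,(T_i\otimes\lambda)\,(\mathrm{id}\otimes\iota)(p),
\]
a product of three elements of $A\otimes D$.

\begin{lemma}\label{lem:V}
$V_{i,m}=y_{m+1}(w_{i,m}\otimes E_{11})y_m^*$ for all $i,m$, and $p,V_1,\dots,V_N$ satisfy \eqref{eq:rel}.
\end{lemma}

\begin{proof}
Work in $R\otimes M_{d_{m+1}}$. For $\beta\le d_m$ we have $T_ie^m_{\beta1}=t_{i,m}e^m_{\beta1}=e^{m+1}_{\beta1}w_{i,m}$. Hence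
\[
y_{m+1}^*(T_i\otimes1)y_m=\frac1{\sqrt{d_md_{m+1}}}\sum_{\alpha\le d_{m+1}}\sum_{\beta\le d_m}e^{m+1}_{1\alpha}e^{m+1}_{\beta1}w_{i,m}\otimes E_{1\alpha}E_{\beta1}=\sqrt{\frac{d_m}{d_{m+1}}}\;w_{i,m}\otimes E_{11},
\]
since only the $d_m$ terms with $\alpha=\beta$ survive, each equal to $w_{i,m}\otimes E_{11}$. By \eqref{eq:y}, $V_{i,m}=\sqrt{d_{m+1}/d_m}\;y_{m+1}y_{m+1}^*(T_i\otimes1)y_my_m^*$, and the formula follows. Now \eqref{eq:w} and \eqref{eq:y} give
\begin{align*}
\sum_iV_{i,m}^*V_{i,m}&=y_m\Bigl(\sum_iw_{i,m}^*f_{m+1}w_{i,m}\otimes E_{11}\Bigr)y_m^*=y_m(f_m\otimes E_{11})y_m^*=p_m,\\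
V_{i,m}V_{i',m}^*&=y_{m+1}\bigl(w_{i,m}f_mw_{i',m}^*\otimes E_{11}\bigr)y_{m+1}^*=\delta_{ii'}\,p_{m+1}.
\end{align*}
By (T2), identities in $A\otimes D$ can be checked coordinate by coordinate.
\end{proof}

The factor $\sqrt{d_m/d_{m+1}}$ is the inner product $\langle\xi_m,\xi_{m+1}\rangle$ under the inclusion $\mathbb C^{d_m}\subset\mathbb C^{d_{m+1}}$. The $T_i$ are not required to commute with $\rho$; they only need to overlap with $p_m$ and $p_{m+1}$ by an amount bounded below. The simpler element $\sum_mw_{i,m}$ would not do: only the term $\alpha=\beta=1$ survives, the factor becomes $(d_md_{m+1})^{-1/2}$, and its inverse is unbounded.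

\begin{proposition}\label{prop:kill}
If $\varphi_n\colon A\to M_{k(n)}$ are asymptotically multiplicative c.c.p.\ maps, then $\|\varphi_n(e^m_{\alpha\beta})\|\to0$ for all $m,\alpha,\beta$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:V} and Proposition~\ref{prop:key}, $\|(\varphi_n\otimes\mathrm{id})(p)\|\to0$. By \eqref{eq:p}, the $(\alpha,\beta)$ entry of the $m$-th coordinate of $(\varphi_n\otimes\mathrm{id})(p)$ is $d_m^{-1}\varphi_n(e^m_{\alpha\beta})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The trace $\tau=\tau_R|_A$ is faithful, and it is amenable by Proposition~\ref{prop:amenable}. If u.c.p.\ maps $\varphi_n$ witnessed quasidiagonality of $\tau$, Proposition~\ref{prop:kill} would give $\tau(f_1)=\lim_n\mathrm{tr}_{k(n)}(\varphi_n(f_1))=0$. But $\tau(f_1)=c/N>0$.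
\end{proof}

Hyperfiniteness of $R$ entered only through Proposition~\ref{prop:amenable}; the construction of $A$ and Proposition~\ref{prop:kill} use only comparison of projections.

\section{A simple algebra with a unique trace}\label{sec:B}

Proposition~\ref{prop:kill} kills the projection $f_1$. To kill the unit, we enlarge $A$ until a multiple of $1$ is a limit of averages of conjugates of $f_1$. Dixmier's approximation theorem states that for every element $a$ of a von Neumann algebra $M$, the norm-closed convex hull of $\{uau^*:u\in M\text{ unitary}\}$ meets the center of $M$. Approximating coefficients by rationals and repeating unitaries, we may use \emph{averages} $\frac1s\sum_{t=1}^su_tau_t^*$. In $R$ the center is $\mathbb C1$ and $\tau_R$ is constant on the hull, so $\tau_R(a)1$ is a norm limit of averages of $a$.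

\begin{proof}[Proof of Theorem~\ref{thm:simple}]
Let $A_0=C^*(A\cup\bigcup_nM_{2^n})$, which is separable and weakly dense in $R$. Given a separable $A_j$, fix a countable dense set $Q_j\subset A_j$; for each $a\in Q_j$ and each integer $L\ge1$ choose finitely many unitaries of $R$ whose average of $a$ is within $1/L$ of $\tau_R(a)1$. Let $A_{j+1}$ be generated by $A_j$ and these countably many unitaries. Let $B$ be the norm closure of $\bigcup_jA_j$. It is unital, separable and weakly dense.

\emph{For every $b\in B$, $\tau_R(b)1$ is a norm limit of averages of $b$ by unitaries of $B$.} Given $\varepsilon>0$, pick $j$ and $a\in Q_j$ with $\|a-b\|<\varepsilon$ and unitaries in $A_{j+1}$ that average $a$ to within $\varepsilon$ of $\tau_R(a)1$. Averaging and $\tau_R$ are contractive, so the same unitaries average $b$ to within $3\varepsilon$ of $\tau_R(b)1$.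

A tracial state $\tau'$ of $B$ takes the value $\tau'(b)$ on every average of $b$, so $\tau'(b)=\tau_R(b)$. If $I\ne0$ is a closed two-sided ideal, take $0\ne b\in I$ positive; its averages lie in $I$, so $\tau_R(b)1\in I$ with $\tau_R(b)>0$, and $I=B$. Thus $B$ is simple with unique tracial state, which is amenable by Proposition~\ref{prop:amenable}.

Let $\varphi_n\colon B\to M_{k(n)}$ be c.c.p.\ and asymptotically multiplicative. Proposition~\ref{prop:kill}, applied to $\varphi_n|_A$, gives $\varphi_n(f_1)\to0$. For a unitary $u\in B$, $\varphi_n(uf_1u^*)-\varphi_n(u)\varphi_n(f_1)\varphi_n(u^*)\to0$, so $\varphi_n(uf_1u^*)\to0$, and $\varphi_n\to0$ on every average of $f_1$. Therefore $\limsup_n\tau_R(f_1)\|\varphi_n(1)\|\le\varepsilon$ for every $\varepsilon>0$, and $\varphi_n(1)\to0$. Then $\|\varphi_n(b)\|\le\|\varphi_n(1)\|\,\|b\|\to0$ for all $b\in B$. Unital maps have $\|\varphi_n(1)\|=1$, so $\mathrm{AT}(B)_{QD}=\emptyset$.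
\end{proof}

\section{Von Neumann algebras}\label{sec:vN}

We recall the structure theory. A von Neumann algebra $M$ is \emph{finite} if $v^*v=1$ implies $vv^*=1$; then the normal tracial states separate the positive elements from $0$. It is of \emph{type II$_1$} if it is finite and has no nonzero projection $q$ with $qMq$ commutative; then every projection is a sum of two orthogonal equivalent projections. Every $M$ has central projections $z_{\mathrm I},z,z_\infty$ with sum $1$, some possibly zero, such that $z_{\mathrm I}M$ is finite of type I, $zM$ is of type II$_1$, and $z_\infty M$ is properly infinite, so that $z_\infty$ is a sum of two orthogonal projections each equivalent to $z_\infty$. The summand $M_{\mathrm I}=z_{\mathrm I}M$ is isomorphic to $\prod_nM_n(C(X_n))$ with each $X_n$ compact and possibly empty. Let $X=\bigsqcup_nX_n$, and for $x\in X_n$ let $\pi_x\colon M_{\mathrm I}\to M_n$ be evaluation at $x$. Then $\|a\|=\sup_{x\in X}\|\pi_x(a)\|$.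

\begin{lemma}\label{lem:R}
Every nonzero von Neumann algebra $P$ of type II$_1$ contains a unital copy of $R$.
\end{lemma}

\begin{proof}
Suppose $(\epsilon_{\alpha\beta})$ are matrix units of a unital copy of $M_{2^n}$ in $P$. Halving $\epsilon_{11}$ gives $2\times2$ matrix units $(g_{rs})$ with $g_{11}+g_{22}=\epsilon_{11}$, and the elements $\epsilon_{\alpha1}g_{rs}\epsilon_{1\beta}$ are matrix units of a unital copy of $M_{2^{n+1}}$ containing the given one. Let $P_0$ be the von Neumann algebra generated by the resulting chain. Any two normal tracial states of $P$ agree on each $M_{2^n}$, hence on $P_0$. As they separate positive elements, their common restriction $\tau_0$ is a faithful normal trace on $P_0$. The GNS representation of $\tau_0$ is then a normal isomorphism of $P_0$ onto the von Neumann algebra generated by $\bigcup_nM_{2^n}$, and $\bigcup_nM_{2^n}$ is dense in the GNS space by Kaplansky's density theorem. This algebra is $R$.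
\end{proof}

So if $z\ne0$, we have $B\subset R\subset zM$ with $1_B=z$, where $B$ is the algebra of Theorem~\ref{thm:simple}.

\begin{proof}[Proof of Theorem~\ref{thm:vN}(a)]
Let $\tau$ be quasidiagonal, witnessed by a net $(\varphi_\nu)$, and let $z\ne0$. Let $b_1,b_2,\dots$ be dense in $B$. Choose indices $\nu_n$ such that $\varphi_{\nu_n}$ is multiplicative within $1/n$ on pairs from $b_1,\dots,b_n$ and the normalized trace of $\varphi_{\nu_n}(z)$ is within $1/n$ of $\tau(z)$. The restrictions $\varphi_{\nu_n}|_B$ are c.c.p.\ and asymptotically multiplicative, so $\varphi_{\nu_n}(z)\to0$ by Theorem~\ref{thm:simple}. Hence $\tau(z)=0$.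

Conversely let $\tau(z)=0$. Since $\tau(z_\infty)=2\tau(z_\infty)$, also $\tau(z_\infty)=0$, and by the Cauchy--Schwarz inequality $\tau(a)=\tau(z_{\mathrm I}a)$ for all $a$. So $\tau$ is the composition of the unital $*$-homomorphism $M\to M_{\mathrm I}$ with a tracial state $\tau_{\mathrm I}$ of $M_{\mathrm I}$. By Lemma~\ref{lem:fd} it suffices to show that $\tau_{\mathrm I}$ is a weak-$*$ limit of convex combinations of the traces $\mathrm{tr}_n\circ\pi_x$, $x\in X_n$.

Let $Z=\prod_nC(X_n)$ be the center of $M_{\mathrm I}$ and let $\mathrm{ctr}\colon M_{\mathrm I}\to Z$, $\mathrm{ctr}(a)(x)=\mathrm{tr}_n(\pi_x(a))$ for $x\in X_n$, be the center-valued trace. It is contractive, invariant under unitary conjugation, and the identity on $Z$. By Dixmier's theorem some averages of $a$ converge in norm to an element $a_0\in Z$; applying $\mathrm{ctr}$ gives $a_0=\mathrm{ctr}(a)$, and applying $\tau_{\mathrm I}$ gives $\tau_{\mathrm I}(a)=\omega(\mathrm{ctr}(a))$ with $\omega=\tau_{\mathrm I}|_Z$. The state $\omega$ lies in the weak-$*$ closed convex hull of the evaluations $\mathrm{ev}_x$,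 $x\in X$. Otherwise the Hahn--Banach theorem gives a self-adjoint $a\in Z$ with $\omega(a)>\sup_xa(x)$, which contradicts $a\le(\sup_xa(x))1$. Composing with $\mathrm{ctr}$ and using $\mathrm{ev}_x\circ\mathrm{ctr}=\mathrm{tr}_n\circ\pi_x$ finishes the proof.
\end{proof}

For part (b) we use Voiculescu's characterization: a C$^*$-algebra $C$ is quasidiagonal if and only if for every finite set $F\subset C$ and $\varepsilon>0$ there is a c.c.p.\ map $\varphi\colon C\to M_k$ with $\|\varphi(ab)-\varphi(a)\varphi(b)\|<\varepsilon$ and $\|\varphi(a)\|>\|a\|-\varepsilon$ for $a,b\in F$. By restriction, quasidiagonality passes to C$^*$-subalgebras.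

\begin{proof}[Proof of Theorem~\ref{thm:vN}(b)]
Let $M=M_{\mathrm I}$. Given $F$ and $\varepsilon$, choose for each $a\in F$ a point $x_a$ with $\|\pi_{x_a}(a)\|>\|a\|-\varepsilon$; the $*$-homomorphism $\bigoplus_{a\in F}\pi_{x_a}$ satisfies Voiculescu's conditions.

Conversely let $M$ be quasidiagonal. Quasidiagonal C$^*$-algebras are stably finite \cite[\S7.1]{BO}, so $M$ is finite and $z_\infty=0$. If $z\ne0$, then $B$ is quasidiagonal. Applying the characterization to $F_n=\{1_B,b_1,\dots,b_n\}$, with $(b_n)$ dense in $B$, and $\varepsilon=1/n$ gives asymptotically multiplicative c.c.p.\ maps with $\|\varphi_n(1_B)\|\to1$, contradicting Theorem~\ref{thm:simple}. So $z=0$ and $M$ is finite of type I.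
\end{proof}

\section{Failure of exactness}\label{sec:exact}

A C$^*$-algebra $C$ is \emph{exact} if for every C$^*$-algebra $G$ and closed two-sided ideal $J\subset G$, the kernel of $C\otimes G\to C\otimes(G/J)$ equals $C\otimes J$. The projection $p$ itself violates this.

\begin{proposition}\label{prop:exact}
The algebras $A$ and $B$ are not exact.
\end{proposition}

\begin{proof}
Let $C$ be $A$ or $B$, and let $J_0\subset D_0$ be the ideal of sequences tending to $0$ in norm. We have $p\in A\otimes D_0\subset C\otimes D_0$. Elements $x\in C\otimes J_0$ satisfy $\|x_m\|\to0$, since algebraic tensors do and the condition is closed. As $\|p_m\|=1$ for all $m$, $p\notin C\otimes J_0$.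

Let $\bar p$ be the image of $p$ in $C\otimes(D_0/J_0)$. The projections $z_j=\sum_\alpha e^j_{\alpha\alpha}$ lie in $A$ by Lemma~\ref{lem:p}, and by \eqref{eq:p} the element $(z_j\otimes1)p$ has $j$-th coordinate $p_j$ and all other coordinates $0$. So it lies in $C\otimes M_{d_j}\subset C\otimes J_0$, and $(z_j\otimes1)\bar p=0$ for all $j$. Represent $C\subset R\subset B(H)$ and $D_0/J_0\subset B(K)$ faithfully and unitally. In $B(H\otimes K)$ the projections $z_j\otimes1$ sum strongly to $1$, so $\bar p=0$.
\end{proof}

This is consistent with the known positive theorems of Tikuisis--White--Winter, Schafhauser and Gabe, which assume exactness and the universal coefficient theorem (UCT).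

\begin{thebibliography}{9}
\bibitem{Brown} Nathanial P. Brown, \emph{Invariant means and finite representation theory of C$^*$-algebras}, arXiv:math/0304009 (2003).
\bibitem{BO} Brown and Ozawa, \emph{C$^*$-Algebras and Finite-Dimensional Approximations}.
\end{thebibliography}
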